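\title{Powers of two mapping classes commute or generate a free group, with a uniform exponent}

\begin{abstract}
Let $S$ be a connected orientable surface of finite type. We prove that there is an integer $N=N(S)\ge 1$ such that for all mapping classes $f,g$ of $S$ the group $\langle f^N,g^N\rangle$ is abelian or free. This answers a question of Leininger and Margalit. The proof attaches to a pure mapping class the subsurfaces on which it acts with positive translation length, and it sorts pairs $f,g$ by the relative position of these subsurfaces; this also gives a criterion for which alternative occurs. We show further that for the torus and the once-punctured torus the exponents that work are exactly the multiples of $6$, that for a closed surface of genus $p\ge3$ every such exponent is divisible by $4p(2p+1)$, and that the analogous statement for three mapping classes is false in genus at least $2$.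
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $S=S_{p,s}$ be the surface obtained from a closed, connected, orientable surface of genus $p$ by removing $s\ge0$ points, the punctures. The mapping class group $\operatorname{Mod}(S)$ is the group of isotopy classes of orientation-preserving homeomorphisms of $S$; homeomorphisms may permute the punctures. We ask which groups $\langle f,g\rangle$ two mapping classes can generate.

Two extremes come to mind. Mapping classes supported on disjoint subsurfaces commute. Mapping classes whose supports intersect in an essential way have no evident reason to satisfy any relation. The two extremes do not exhaust the possibilities. If the simple closed curves $a$ and $b$ meet once, the Dehn twists $T_a,T_b$ do not commute, yet they satisfy the braid relation $T_aT_bT_a=T_bT_aT_b$. Elements of finite order are a second source of relations. Both sources can be removed by passing to powers, and in several situations a fixed power removes all relations. The following results are known.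
\begin{itemize}
\item Any two elements of the pure braid group $PB_s$ commute or generate a free group. As a consequence, $\langle f^{s!},g^{s!}\rangle$ is abelian or free for all $f,g\in\operatorname{Mod}(S_{0,s})$.
\item If $f$ and $g$ are Dehn twists or positive multitwists, then $\langle f^2,g^2\rangle$ is abelian or free.
\item (Fujiwara) For each $S$ there is an $N$ such that $\langle f^N,g^N\rangle$ is abelian or free whenever $f$ and $g$ are pseudo-Anosov.
\end{itemize}
Call an integer $N\ge1$ \emph{good for $S$} if $\langle f^N,g^N\rangle$ is abelian or free for all $f,g\in\operatorname{Mod}(S)$. Leininger and Margalit \cite{LM} asked: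
\begin{quote}
\emph{Let $S$ have positive genus. Is there an integer $N=N(S)$ that is good for $S$?}
\end{quote}
One expects a positive answer. A fixed power of any mapping class is assembled from twists and from pseudo-Anosov maps of subsurfaces, and the last two results above treat these building blocks separately. The difficulty is twofold: a general pair mixes the blocks, and the exponent must not depend on the pair. The answer is indeed yes, in every genus.

\begin{theorem}\label{thm:A}
Let $S$ be a connected orientable surface obtained from a closed surface by removing finitely many points. There is $N=N(S)\ge1$ such that for all $f,g\in\operatorname{Mod}(S)$ one of the following holds: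
\begin{itemize}
\item[(i)] $f^{mN}$ and $g^{nN}$ commute for all $m,n\in\mathbb Z$;
\item[(ii)] for all nonzero $m,n$, the elements $f^{mN},g^{nN}$ freely generate a free group of rank $2$.
\end{itemize}
In particular $\langle f^N,g^N\rangle$ is abelian or free.
\end{theorem}

Theorem~\ref{thm:criterion} says which alternative occurs for a given pair. The next theorem describes constraints on $N$ and the limit of the phenomenon.

\begin{theorem}\label{thm:B}
\begin{itemize}
\item[(1)] For $S=S_{1,0}$ and $S=S_{1,1}$, an integer $N>0$ is good if and only if $6\mid N$.
\item[(2)] For $S$ closed of genus $p\ge3$, every good $N$ is divisible by the order of every torsion element of $\operatorname{Mod}(S)$, hence by $4p(2p+1)$.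
\item[(3)] If $S$ has genus at least $2$, then for every $N\ge1$ there are $f,g,h\in\operatorname{Mod}(S)$ such that no two of $f^N,g^N,h^N$ commute and $\langle f^N,g^N,h^N\rangle$ is neither abelian nor free.
\end{itemize}
\end{theorem}

The proof of Theorem~\ref{thm:A} first replaces $f$ and $g$ by pure powers. A pure class has finitely many pairwise disjoint \emph{active domains}, annuli or larger subsurfaces, on whose curve graphs it translates at a speed bounded below in terms of $S$, and it fixes every curve that avoids them (Section~\ref{sec:active}). An active domain of $f$ and an active domain of $g$ overlap, are nested, or are disjoint. One overlapping pair forces freeness, by ping-pong with subsurface projections (Section~\ref{sec:overlap}). If there is no overlap but there is proper nesting, then both classes act on the larger domain, one as a pseudo-Anosov class and one as a reducible class, and ping-pong in the curve graph gives freeness; this is the step in which uniformity costs the most (Section~\ref{sec:nested}). A common domain carrying two unrelated pseudo-Anosov maps is handled by Fujiwara's theorem, the only one of the three results above that we use.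 In all remaining cases the powers commute (Section~\ref{sec:commute}). Both ping-pong arguments can be seen on the torus, where we begin.

\section{The torus}\label{sec:torus}

We say that two elements $x,y$ of a group form a \emph{free pair} if they freely generate a free group of rank $2$, that is, if no nontrivial reduced word in two letters evaluates to $1$ on $(x,y)$.

\begin{lemma}\label{lem:free}
\begin{itemize}
\item[(a)] If $\langle x,y\rangle$ is free and not abelian, then $x,y$ form a free pair.
\item[(b)] Two elements of a free group form a free pair or lie in a common cyclic subgroup.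
\item[(c)] If $x,y$ form a free pair, then so do $x^m,y^n$ for all nonzero $m,n$.
\item[(d)] If the images of $x,y$ under a homomorphism form a free pair, then so do $x,y$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) A non-abelian free group with two generators has rank exactly $2$. So the map from the free group $F_2$ onto $\langle x,y\rangle$ that sends a basis to $(x,y)$ is a surjection $F_2\to F_2$, and it is injective because $F_2$ is Hopfian. (b) The subgroup $\langle x,y\rangle$ is free. If it is abelian it is cyclic, and otherwise (a) applies. (c) Substituting $X^m,Y^n$ for the letters $X,Y$ turns a nontrivial reduced word into a nontrivial reduced word. (d) A relation between $x$ and $y$ maps to the same relation between the images.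
\end{proof}

By (a) and (c), an integer $N$ satisfies the conclusion of Theorem~\ref{thm:A} exactly when it is good: if $\langle f^N,g^N\rangle$ is abelian then (i) holds, and if it is free and not abelian then (ii) holds. So our task is to find $N$ such that $f^N,g^N$ always commute or form a free pair. The tool for the second alternative is the following.

\begin{lemma}[Ping-pong]\label{lem:pp}
Let $x,y$ be elements of a group acting on a set, and let $U,V$ be disjoint subsets with $U\ne\emptyset$. If $x^jU\subset V$ and $y^jV\subset U$ for all $j\neq0$, then $x,y$ form a free pair.
\end{lemma}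

\begin{proof}
After conjugation by a suitable power of $X$, a nontrivial reduced word has the form $X^{j_0}Y^{k_1}X^{j_1}\cdots Y^{k_r}X^{j_r}$ with $r\ge0$ and all exponents nonzero. Its value on $(x,y)$ maps $U$ into $V$, so it is not the identity.
\end{proof}

For $S=S_{1,0}$ and $S=S_{1,1}$ the action on first homology identifies $\operatorname{Mod}(S)$ with $SL_2(\mathbb Z)$. Isotopy classes of essential simple closed curves correspond to slopes $x\in\mathbb Q\cup\{\infty\}$, and matrices act on slopes by M\"obius transformations. Let $a$ and $b$ be the curves of slopes $\infty$ and $0$. They meet once, and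
\[
T_a=\begin{pmatrix}1&1\\0&1\end{pmatrix},\qquad T_b=\begin{pmatrix}1&0\\-1&1\end{pmatrix},\qquad T_aT_b=\begin{pmatrix}0&1\\-1&1\end{pmatrix},\qquad (T_aT_b)^3=-I .
\]
So $\langle T_a,T_b\rangle$ is not abelian and contains torsion: the exponent $1$ is not good.

\begin{example}[Two twists]\label{ex:twists}
On $\mathbb R\cup\{\infty\}$ the element $T_a^m$ acts by $x\mapsto x+m$, and $T_b^n$ acts by $1/x\mapsto 1/x-n$. Let $U=\{|x|<1\}$ and $V=\{|1/x|<1\}$. For $|m|\ge2$ and $x\in U$ we have $|x+m|>1$, so $T_a^mU\subset V$. For $|n|\ge2$ and $x\in V$ we have $|1/x-n|>1$, so $T_b^nV\subset U$. Hence $T_a^2,T_b^2$ form a free pair. The number $x$ measures how much a curve twists about $a$, starting from $b$, and $1/x$ measures how much it twists about $b$, starting from $a$. The sets $U$ and $V$ are disjoint because these two numbers cannot both be large. In Section~\ref{sec:overlap} this role is played by Behrstock's inequality.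
\end{example}

\begin{example}[A twist and an Anosov map]\label{ex:anosov}
Let $w=T_aT_b^{-1}=\left(\begin{smallmatrix}2&1\\1&1\end{smallmatrix}\right)$, so $w(x)=\frac{2x+1}{x+1}$ and $w^{-1}(x)=\frac{x-1}{2-x}$. The fixed points are $\lambda_\pm=\frac{1\pm\sqrt5}2$, and $\sqrt5<\frac94$ gives $\lambda_+<\frac{13}8$ and $\lambda_->-\frac58$. Let $V=(-1,2)$ and let $U$ be the complement of $[-1,2]$ in $\mathbb R\cup\{\infty\}$. From $w(2)=\frac53$, $w(\infty)=2$, $w(-1)=\infty$, $w(\frac53)=\frac{13}8$ we get $wU=(\frac53,\infty)$ and $w^2U=(\frac{13}8,2)\subset(\lambda_+,2)$, and $w$ maps $(\lambda_+,2)$ onto $(\lambda_+,\frac53)$. From $w^{-1}(2)=\infty$, $w^{-1}(\infty)=-1$, $w^{-1}(-1)=-\frac23$, $w^{-1}(-\frac23)=-\frac58$ we get $w^{-1}U=(-\infty,-\frac23)$ and $w^{-2}U=(-1,-\frac58)\subset(-1,\lambda_-)$, and $w^{-1}$ maps $(-1,\lambda_-)$ onto $(-\frac23,\lambda_-)$. So $w^nU\subset V$ for $|n|\ge2$. Also $T_a^mV=(m-1,m+2)\subset U$ for $|m|\ge3$. Hence $w^2,T_a^3$ form a free pair. Here $U$ is a neighborhood of the point fixed by $T_a$; powers of $w$ push $U$ toward the ends $\lambda_\pm$ of the axis of $w$, and powers of $T_a$ move both ends of the axis into $U$. Section~\ref{sec:nested}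 carries out this scheme in the curve graph, with exponents independent of the two maps.
\end{example}

On the torus itself, uniformity comes for free from the algebra of $SL_2(\mathbb Z)$.

\begin{proposition}\label{prop:six}
Every multiple $N$ of $6$ is good for $S_{1,0}$ and for $S_{1,1}$.
\end{proposition}

\begin{proof}
The group $P=PSL_2(\mathbb Z)\cong\mathbb Z/2*\mathbb Z/3$ has abelianization $\mathbb Z/6$, so the images $\bar f^N,\bar g^N$ of $f^N,g^N$ lie in the commutator subgroup $P'$. The two factors inject into the abelianization, so $P'$ meets every conjugate of a factor trivially. By Kurosh's theorem a subgroup of a free product is a free product of a free group and of subgroups of conjugates of the factors. Hence $P'$ is free. By Lemma~\ref{lem:free}(b) there are two cases. If $\bar f^N,\bar g^N$ form a free pair, so do $f^N,g^N$. If $\bar f^N,\bar g^N\in\langle\bar w\rangle$ for some $w\in SL_2(\mathbb Z)$, then $f^N,g^N$ lie in the abelian group $\langle w,-I\rangle$.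
\end{proof}

Let $\xi(S_{p,s})=3p+s-3$ be the \emph{complexity}. The surfaces with $\xi\le0$ are $S_{1,0}$ and $S_{0,s}$ with $s\le3$. For the latter $\operatorname{Mod}(S)$ is finite and $N=|\operatorname{Mod}(S)|$ is good. So Theorem~\ref{thm:A} holds when $\xi(S)\le0$, and \emph{from now on $\xi(S)\ge1$}; then $\chi(S)<0$. The shortcut of Proposition~\ref{prop:six} rests on a free subgroup of finite index. It is unavailable once $S$ carries two disjoint curves, since their twists generate $\mathbb Z^2$.

\section{Domains and projections}\label{sec:domains}

\subsection{Curves and domains}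
A \emph{curve} is an isotopy class of simple closed curves that bound neither a disk nor a once-punctured disk. Fix a complete hyperbolic metric of finite area on $S$ and identify each curve with its geodesic representative. Two curves \emph{cross} if they are distinct and intersect. A \emph{multicurve} is a finite, possibly empty, set of curves no two of which cross; we identify it with the union of its components. On a surface of complexity at least $1$, every curve is crossed by some curve.

Let $Z$ be a component of the complement of a multicurve. It is an open subsurface, its frontier $\partial Z$ is a multicurve, and $Z$ is a component of $S\setminus\partial Z$. We write $Z^\circ$ for $Z$ regarded as a punctured surface in its own right; its punctures come from punctures of $S$ and from sides of curves of $\partial Z$. The curves of $Z^\circ$ are the curves of $S$ contained in $Z$. Since $\chi(S)\le\chi(Z)<0$, only finitely many topological types of $Z^\circ$ occur.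

A \emph{domain} is either a \emph{non-annular domain}, that is, such a $Z$ with $\xi(Z^\circ)\ge1$ (we write $\xi(Z)$; the case $Z=S$ is allowed), or an \emph{annular domain}, the annulus around a curve $c$, called its core. For an annular domain $A$ with core $c$ put $\partial A=|A|=c$; for a non-annular domain put $|A|=A$. Let $A,B$ be domains.
\begin{itemize}
\item A curve $\beta$ \emph{cuts} $A$ if $\beta\cap A\ne\emptyset$ ($A$ non-annular) or $\beta$ crosses the core ($A$ annular). A multicurve cuts $A$ if one of its components does.
\item $A$ and $B$ are \emph{disjoint} if $|A|\cap|B|=\emptyset$, and $A$ is \emph{nested in} $B$ if $|A|\subset|B|$; this includes $A=B$.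
\item $A$ and $B$ \emph{overlap} if $\partial A$ cuts $B$ and $\partial B$ cuts $A$.
\end{itemize}
Thus an annulus whose core is a boundary curve of a non-annular domain $B$ is disjoint from $B$.

\begin{lemma}\label{lem:position}
Let $A,B$ be domains.
\begin{itemize}
\item[(a)] A curve that crosses a component of $\partial A$ cuts $A$.
\item[(b)] $\partial B$ does not cut $A$ if and only if $A$ is nested in $B$ or disjoint from $B$.
\item[(c)] If $A,B$ do not overlap, they are disjoint or one is nested in the other.
\item[(d)] If $A$ is nested in $B$ and $A\neq B$, then $B$ is non-annular and some component of $\partial A$ is contained in $B$.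
\end{itemize}
\end{lemma}

\begin{proof}
(a) For annular $A$ this is the definition. A non-annular $A$ lies on at least one side of each component of $\partial A$, and a geodesic crossing that component enters both sides.

(b) Suppose $\partial B$ does not cut $A$. Then $|A|$ is a component of $\partial B$ or is contained in one component $Z$ of $S\setminus\partial B$. If $B$ is annular, the first case means $A=B$ and the second means $|A|\cap|B|=\emptyset$. If $B$ is non-annular, then in the first case $|A|\cap B=\emptyset$, and in the second case $Z=B$ or $Z\cap B=\emptyset$. Conversely, suppose a component $\beta$ of $\partial B$ cuts $A$. Then $\beta$ meets $|A|$ and $|A|\not\subset\beta$. If $B$ is annular, then $|B|=\beta$ and we are done. If $B$ is non-annular, then $|A|\not\subset B$ because $\beta\cap B=\emptyset$, and $|A|$ meets $B$: for non-annular $A$ because $A$ is open and $\beta$ lies in the closure of $B$, and for annular $A$ by (a).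

(c) One of $\partial A,\partial B$ fails to cut the other domain; apply (b).

(d) A curve contains $|A|$ only if it equals $|A|$, so $B$ is non-annular. If $A$ is annular, its core lies in $B$. If $A$ is non-annular, it is a nonempty proper open subset of the connected space $B$, so some component $a$ of $\partial A$ meets $B$. Then $a$ is not a component of $\partial B$, and $a$ does not cross $\partial B$, since otherwise $\partial B$ would cut $A$ by (a), contrary to (b). So $a\cap\partial B=\emptyset$ and $a\subset B$.
\end{proof}

\subsection{Restriction, capping and gluing}\label{sub:glue}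
Let $\Sigma$ be $S$ or $B^\circ$ for a non-annular domain $B$, let $C$ be a multicurve in $\Sigma$, and let $Z$ be a component of $\Sigma\setminus C$. A class $\phi\in\operatorname{Mod}(\Sigma)$ \emph{preserves} $Z$ if it has a representative mapping $Z$ to $Z$. Restricting the representative gives a class $\phi_Z\in\operatorname{Mod}(Z^\circ)$. The map $\phi\mapsto\phi_Z$ is a homomorphism on the stabilizer of $Z$, and $\phi(\gamma)=\phi_Z(\gamma)$ for every curve $\gamma\subset Z$. Twists about curves of $\partial Z$ restrict to the identity.

To keep track of these twists, remove from $\Sigma$ an open annular neighborhood of $C$ and let $\bar Z$ be the component of the result that lies in $Z$. Let $\operatorname{Mod}(\bar Z,\partial\bar Z)$ be the group of homeomorphisms of $\bar Z$ fixing the boundary circles pointwise, up to isotopy fixing them pointwise. Extension by the identity defines the \emph{gluing} and \emph{capping} homomorphisms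
\[
\eta\colon\prod_Z\operatorname{Mod}(\bar Z,\partial\bar Z)\to\operatorname{Mod}(\Sigma),\qquad \kappa_Z\colon\operatorname{Mod}(\bar Z,\partial\bar Z)\to\operatorname{Mod}(Z^\circ),
\]
and $\eta(\tilde\phi)_Z=\kappa_Z(\tilde\phi_Z)$ for $\tilde\phi=(\tilde\phi_Z)_Z$. Under $\eta$, the twist about a boundary circle parallel to $c\in C$ goes to $T_c$. An orientation-preserving homeomorphism that fixes $C$ pointwise preserves the two sides of each component of $C$ and is isotopic to one that is the identity on a neighborhood of $C$; so its class lies in the image of $\eta$. Applying \cite[Prop.~3.19]{FM} to one boundary circle at a time gives the following.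

\begin{proposition}\label{prop:cap}
The image of $\kappa_Z$ consists of the classes that fix each puncture of $Z^\circ$ coming from $\partial\bar Z$. The kernel of $\kappa_Z$ is generated by the twists about the boundary circles and is central in $\operatorname{Mod}(\bar Z,\partial\bar Z)$.
\end{proposition}

\subsection{Curve graphs and subsurface projections}
Each domain $A$ has a connected graph $\mathcal C(A)$, metrized by giving edges length $1$. If $\xi(A)\ge2$, the vertices are the curves in $A$, and edges join disjoint curves. If $\xi(A)=1$, then $A^\circ$ is $S_{1,1}$ or $S_{0,4}$, the vertices are again the curves in $A$, and edges join curves that meet once, respectively twice; this is the Farey graph. If $A$ is annular, take the cover of $S$ that corresponds to the core and compactify it to a closed annulus; the vertices are the arcs joining the two boundary circles, up to homotopy fixing endpoints, and edges join arcs with disjoint interiors.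

A curve $\mu$ that cuts $A$ has a \emph{projection} $\pi_A(\mu)$, a nonempty set of vertices of $\mathcal C(A)$. For annular $A$ it consists of the lifts of $\mu$ that join the two boundary circles. For non-annular $A$ it is $\{\mu\}$ if $\mu\subset A$; otherwise each arc of $\mu\cap A$ contributes those boundary components of a regular neighborhood of the union of the arc and $\partial A$ that are curves in $A$. For a multicurve that cuts $A$, $\pi_A$ is the union over the components that cut $A$. Put
\[
d_A(\mu,\nu)=\operatorname{diam}\bigl(\pi_A(\mu)\cup\pi_A(\nu)\bigr).
\]
As projections are nonempty, $d_A$ satisfies the triangle inequality. We use only the following properties.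

\begin{theorem}[Masur--Minsky \cite{MM2}]\label{thm:proj}
The stabilizer of $A$ in $\operatorname{Mod}(S)$ acts on $\mathcal C(A)$ by isometries, and $\pi_A(\phi\mu)=\phi\,\pi_A(\mu)$ for $\phi$ in the stabilizer. There is a constant $D=D(S)$ such that $\operatorname{diam}\pi_A(\mu)\le D$ for every domain $A$ and every multicurve $\mu$ cutting $A$. If $A$ is annular with core $c$ and $\gamma$ crosses $c$, then $d_A(\gamma,T_c^n\gamma)\ge|n|$.
\end{theorem}

\section{Pure classes and active domains}\label{sec:active}

\subsection{Pseudo-Anosov classes and translation length}
By the Nielsen--Thurston classification, a class in $\operatorname{Mod}(B^\circ)$, $\xi(B)\ge1$, has finite order, or preserves a nonempty multicurve, or is \emph{pseudo-Anosov}, and the last case excludes the other two. Nonzero powers of pseudo-Anosov classes are pseudo-Anosov. Conversely, if $h^i$ is pseudo-Anosov then so is $h$, because the first two properties pass to powers.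

The \emph{stable translation length} of an isometry $\phi$ of a metric space is $\tau(\phi)=\lim_{n\to\infty}d(x,\phi^nx)/n$; it does not depend on $x$. Dividing $d(x,\phi^{nj}x)\le j\,d(x,\phi^nx)$ by $j$ and letting $j\to\infty$ gives
\begin{equation}\label{eq:stable}
d(x,\phi^nx)\ge|n|\,\tau(\phi)\qquad\text{for all }x\text{ and }n .
\end{equation}

\begin{proposition}\label{prop:transl}
For each non-annular domain $B$ there is $\tau_B>0$, depending only on the topological type of $B^\circ$, such that every pseudo-Anosov class in $\operatorname{Mod}(B^\circ)$ has stable translation length at least $\tau_B$ on $\mathcal C(B)$.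
\end{proposition}

\begin{proof}
For $\xi(B)\ge2$ this is \cite[Prop.~4.6]{MM1}. For $\xi(B)=1$ we show that $\tau_B=1$ works. Draw the Farey graph in $\mathbb H^2\cup\partial\mathbb H^2$, with vertex set $\mathbb Q\cup\{\infty\}$ and with geodesic edges, no two of which cross. A pseudo-Anosov $h$ acts as a hyperbolic element of $PSL_2(\mathbb Z)$. The endpoints of its axis $\gamma$ are irrational and are the only fixed points of $h^j$ for $j\ne0$. Let $e$ be an edge crossing $\gamma$, with endpoint $u$ to the left and endpoint $v$ to the right of $\gamma$. No two of the edges $h^je$ share an endpoint: $h^iu\ne h^jv$ because $h$ preserves the sides of $\gamma$, and $h^iu\neq h^ju$, $h^iv\ne h^jv$ for $i\neq j$ because $u,v$ are not fixed by $h^{i-j}$. Let $n\ge1$. The edges $e,he,\dots,h^ne$ are pairwise disjoint and meet $\gamma$ in this order. So for $0<j<n$ the vertices $u$ and $h^nu$ lie strictly on opposite sides of $h^je$, and an edge path from $u$ to $h^nu$, being unable to cross $h^je$, passes through one of its endpoints. The path therefore contains an endpoint of each of $e,he,\dots,h^ne$. These are $n+1$ distinct vertices, so $d(u,h^nu)\ge n$.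
\end{proof}

\subsection{Pure classes}
A general mapping class may permute subsurfaces or act on them with finite order. A subgroup of finite index avoids this. Say that a multicurve $C$ is \emph{adapted} to $f\in\operatorname{Mod}(S)$ if $f$ has a representative that fixes $C$ pointwise and preserves each component $Z$ of $S\setminus C$, and each $f_Z$ is trivial or pseudo-Anosov. Accordingly $Z$ is an \emph{identity component} or a \emph{pseudo-Anosov component}; the latter are non-annular domains.

\begin{theorem}[Ivanov {\cite[Ch.~1, Thm.~1.2 and Cor.~1.8]{Iv}}]\label{thm:ivanov}
The kernel $\Gamma$ of $\operatorname{Mod}(S)\to\operatorname{Aut}H_1(S;\mathbb Z/3)$ is a torsion-free normal subgroup of finite index, and every $f\in\Gamma$ has an adapted multicurve.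
\end{theorem}

We also need such subgroups for subsurfaces. For each type of non-annular domain $B$ we fix a normal subgroup $H_B$ of finite index in $\operatorname{Mod}(B^\circ)$ that is torsion-free, \emph{fixes every puncture of $B^\circ$}, and is \emph{free if $\xi(B)=1$}. To obtain it, intersect the subgroup of Theorem~\ref{thm:ivanov} for $B^\circ$ with the kernel of the action on punctures and, when $\xi(B)=1$, with a free normal subgroup of finite index, which exists because $\operatorname{Mod}(B^\circ)$ is then virtually free. Recall that $x^k\in H$ for all $x\in G$ when $H$ is normal of index $k$ in $G$.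

\subsection{Active domains}
An adapted multicurve may contain curves that play no role: every multicurve is adapted to the identity. So for each $f\in\Gamma$ we fix an adapted multicurve $C_f$ with the \emph{fewest components}. Everything below holds for any such choice.

\begin{lemma}\label{lem:twist}
Let $c\in C_f$ have identity components on both sides, and let $Y$ be the union of $c$ and the one or two adjacent components. Then there is $k\ne0$ such that $f(\gamma)=T_c^k(\gamma)$ for every curve $\gamma\subset Y$.
\end{lemma}

\begin{proof}
The set $Y$ is a component of the complement of $C_f\setminus\{c\}$, it contains the curve $c$, and $f$ preserves it. The class $f_Y$ has a representative fixing $c$ pointwise, so it is the image, under the gluing homomorphism for $(Y^\circ,c)$, of a tuple $(\tilde\phi_Z)$. Each $\kappa_Z(\tilde\phi_Z)=f_Z$ is trivial, so by Proposition~\ref{prop:cap} each $\tilde\phi_Z$ is a product of boundary twists, and $f_Y=T_c^k$ for some $k$. If $k=0$, then $C_f\setminus\{c\}$ is adapted to $f$ with $Y$ as an identity component, contrary to minimality.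
\end{proof}

\begin{definition}
The \emph{active domains} of $f\in\Gamma$ are the pseudo-Anosov components of $S\setminus C_f$ and the annuli around those $c\in C_f$ that have identity components on both sides.
\end{definition}

\begin{example}\label{ex:active}
Let $S=S_{2,0}$, let $c$ be a separating curve, let $Y$ be a component of $S\setminus c$, and let $a,b\subset Y$ meet once. For $f=T_a^3\in\Gamma$ one may take $C_f=\{a\}$, and the annulus around $a$ is the only active domain. Let $w=T_aT_b^{-1}$ and choose $j\ge1$ with $w^j\in\Gamma$. For $g=w^jT_c^k$ one may take $C_g=\{c\}$, and $Y$ is the only active domain, whatever $k$ is. The annulus around $c$ need not be counted, since every curve that crosses $c$ cuts $Y$ and is already moved there. The active domain of $f$ overlaps that of $T_b^3$, is nested in that of $g$, and is disjoint from that of $T_{a'}^3$ for a curve $a'$ on the other side of $c$.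
\end{example}

\begin{proposition}\label{prop:active}
There is $\tau=\tau(S)\in(0,1]$ such that the following hold for every $f\in\Gamma$.
\begin{itemize}
\item[(a)] Distinct active domains of $f$ are disjoint. Each active domain $A$ is preserved by $f$ and has $\partial A\subset C_f$, and $f$ fixes every curve of $C_f$.
\item[(b)] Each $c\in C_f$ is a component of $\partial A$ for some active domain $A$.
\item[(c)] If a curve $\beta$ cuts no active domain of $f$, then $\beta\in C_f$ or $\beta$ lies in an identity component. In both cases $f(\beta)=\beta$.
\item[(d)] $d_A(\mu,f^n\mu)\ge\tau|n|$ for every active domain $A$ of $f$, every curve $\mu$ cutting $A$, and every $n\in\mathbb Z$.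
\end{itemize}
\end{proposition}

\begin{proof}
(a) The sets $|A|$ are components of $C_f$ or of $S\setminus C_f$, and a representative of $f$ preserves each of these. (b) Either both sides of $c$ are identity components and $c$ is the core of an active annulus, or one side is a pseudo-Anosov component. (c) By (b) and Lemma~\ref{lem:position}(a), $\beta$ crosses no curve of $C_f$. So $\beta\in C_f$ or $\beta$ lies in a component $Z$ of $S\setminus C_f$. Such a $Z$ is not a pseudo-Anosov component, since $\beta$ would cut it, and then $f(\beta)=f_Z(\beta)=\beta$.

(d) Let $\tau$ be the minimum of $1$ and the finitely many numbers $\tau_B$. For $x\in\pi_A(\mu)$ we have $f^nx\in\pi_A(f^n\mu)$, so $d_A(\mu,f^n\mu)\ge d(x,f^nx)$. By \eqref{eq:stable} it suffices to show that $f$ has stable translation length at least $\tau$ on $\mathcal C(A)$. For non-annular $A$, $f$ acts as the pseudo-Anosov class $f_A$ and Proposition~\ref{prop:transl} applies. Let $A$ be annular with core $c$, take $Y$ and $k$ as in Lemma~\ref{lem:twist}, and choose a curve $\gamma\subset Y$ crossing $c$. Since $T_c$ maps curves in $Y$ to curves in $Y$, we have $f^n\gamma=T_c^{kn}\gamma$, so $d_A(\gamma,f^n\gamma)\ge|kn|$.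 For $x\in\pi_A(\gamma)$, the sets $\pi_A(\gamma)\ni x$ and $\pi_A(f^n\gamma)\ni f^nx$ have diameter at most $D$, so $d(x,f^nx)\ge|kn|-2D$. The stable translation length is therefore at least $|k|\ge1$.
\end{proof}

Minimality of $C_f$ enters only through $k\neq0$; without it, (d) would fail already for $f=1$.

\section{Overlapping active domains}\label{sec:overlap}

Suppose an active domain $A$ of $f$ overlaps an active domain $B$ of $g$. In general $f$ does not preserve $B$ and $g$ does not preserve $A$, so there is no single curve graph on which both translate. Instead we let both act on the set of curves and observe a curve from $A$ and from $B$, as in Example~\ref{ex:twists}. The natural base point in $\mathcal C(A)$ is $\pi_A(\partial B)$, and a curve cannot be far from the base point in both graphs.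

\begin{theorem}[Behrstock {\cite[Thm.~4.3]{Be}}; Mangahas {\cite[Lemma~2.5]{Ma}}]\label{thm:behr}
The constant $D$ can be chosen so that, in addition, for all overlapping domains $A,B$ and all curves $\mu$ cutting both,
\[
\min\{d_A(\mu,\partial B),\,d_B(\mu,\partial A)\}\le D .
\]
\end{theorem}

\begin{proposition}\label{prop:overlap}
Let $f,g\in\Gamma$ have overlapping active domains $A$ (of $f$) and $B$ (of $g$). If $L\tau>2D$, then $f^L,g^L$ form a free pair.
\end{proposition}

\begin{proof}
Let $X_A$ be the set of curves $\mu$ that cut both $A$ and $B$ and satisfy $d_A(\mu,\partial B)>D$, and define $X_B$ with the roles of $A$ and $B$ exchanged. By Theorem~\ref{thm:behr}, $X_A\cap X_B=\emptyset$.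

The requirement to cut $B$ can be dropped from the definition of $X_A$. Indeed, let $\nu$ cut $A$ with $d_A(\nu,\partial B)>D$. If $\nu$ did not cross $\partial B$, then $\nu\cup\partial B$ would be a multicurve and Theorem~\ref{thm:proj} would give $d_A(\nu,\partial B)\le D$. So $\nu$ crosses $\partial B$, it cuts $B$ by Lemma~\ref{lem:position}(a), and $\nu\in X_A$.

Let $\mu\in X_B$, $j\ne0$ and $\nu=f^{jL}\mu$. Then $\nu$ cuts $A$ because $f$ preserves $A$, and $d_A(\mu,\partial B)\le D$ because $\mu\notin X_A$. By Proposition~\ref{prop:active}(d),
\[
d_A(\nu,\partial B)\ge d_A(\nu,\mu)-d_A(\mu,\partial B)\ge L\tau-D>D ,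
\]
so $\nu\in X_A$. The hypotheses are symmetric, so $g^{jL}X_A\subset X_B$ for $j\ne0$ as well. Finally, let $\beta$ be a component of $\partial B$ that cuts $A$. Then $f^L\beta$ cuts $A$, and $d_A(f^L\beta,\partial B)\ge d_A(f^L\beta,\beta)\ge L\tau>D$, so $X_A\neq\emptyset$. Apply Lemma~\ref{lem:pp} with $x=g^L$, $y=f^L$, $U=X_A$, $V=X_B$.
\end{proof}

The other active domains of $f$ and $g$ played no part: only the effect of $f$ on $\mathcal C(A)$ and of $g$ on $\mathcal C(B)$ was used.

\section{Nested active domains}\label{sec:nested}

If an active domain $A$ of $f$ is nested in an active domain $B$ of $g$, then $\partial B$ has no projection to $A$ and the previous argument has no base point. In exchange, we shall see that in the absence of overlaps $f$ preserves $B$, so the problem moves to $\operatorname{Mod}(B^\circ)$, where $g_B$ is pseudo-Anosov. We first study such pairs. Throughout this section $B$ is a non-annular domain.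

\subsection{The group $E(g)$}
A pseudo-Anosov class $g\in\operatorname{Mod}(B^\circ)$ has exactly two fixed points in the space $\mathcal{PMF}$ of projective measured foliations of $B^\circ$; they form its \emph{fixed pair}. All nonzero powers of $g$ have the same fixed pair, and the fixed pair of $\phi g\phi^{-1}$ is the image under $\phi$ of that of $g$. Let $E(g)$ be the stabilizer of the fixed pair of $g$. It is virtually cyclic \cite{Iv}, \cite[Lemma~6.5]{DGO}, so the infinite cyclic subgroup $\langle g\rangle$ has finite index in it. The group $E(g)$ collects the elements that cannot be played off against $g$.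

\begin{lemma}\label{lem:E}
Let $g\in\operatorname{Mod}(B^\circ)$ be pseudo-Anosov.
\begin{itemize}
\item[(a)] An element $h\in E(g)$ of infinite order is pseudo-Anosov with the same fixed pair as $g$.
\item[(b)] If $\phi$ has infinite order and $\phi^k\in E(g)$ for some $k\ne0$, then $\phi\in E(g)$.
\item[(c)] If $\phi g^k\phi^{-1}=g^{\pm k}$ for some $k\ne0$, then $\phi\in E(g)$.
\end{itemize}
In particular a pseudo-Anosov class lies in $E(g)$ if and only if it has the same fixed pair as $g$.
\end{lemma}

\begin{proof}
(a) Some $h^i$ with $i\ne0$ equals some $g^j$, and $j\neq0$ since $h$ has infinite order. So $h^i$ is pseudo-Anosov, hence $h$ is, and $h$, $h^i=g^j$, $g$ have the same fixed pair. (b) By (a), $\phi^k$ is pseudo-Anosov with the fixed pair of $g$. Then $\phi$ is pseudo-Anosov with this fixed pair, which it stabilizes. (c) The class $\phi$ maps the fixed pair of $g^k$ to that of $g^{\pm k}$, and both equal the fixed pair of $g$.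
\end{proof}

\subsection{Hyperbolicity and nearest points}
A geodesic metric space is \emph{$\delta$-hyperbolic} if each side of a geodesic triangle lies in the $\delta$-neighborhood of the other two. Cutting along a diagonal shows that each side of a geodesic quadrilateral then lies in the $2\delta$-neighborhood of the other three. An isometric action on $X$ is \emph{acylindrical} if for each $r$ there are $R,M$ such that, whenever $d(x,y)\ge R$, at most $M$ group elements $u$ satisfy $d(x,ux)\le r$ and $d(y,uy)\le r$.

\begin{theorem}[Masur--Minsky; Bowditch {\cite[Thms.~1.3, 1.4]{Bo}}]\label{thm:bow}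
Let $\xi(B)\ge2$. Then $X=\mathcal C(B)$ is $\delta$-hyperbolic for some $\delta>0$, the action of $\operatorname{Mod}(B^\circ)$ on $X$ is acylindrical, and there is $k_B\ge1$ such that $g^{k_B}$ preserves a bi-infinite geodesic in $X$ for every pseudo-Anosov $g$.
\end{theorem}

We use acylindricity for arbitrary points of the graph. This follows from the statement for vertices: if $(R',M)$ work for vertices and $r+1$, then $(R'+1,M)$ work for all points and $r$, as one sees by replacing $x,y$ with vertices at distance at most $\frac12$.

For a geodesic line $\ell\subset X$ and $x\in X$, let $\pi_\ell(x)$ be the nonempty set of points of $\ell$ nearest to $x$. For an isometry $\phi$ we have $\pi_{\phi\ell}(\phi x)=\phi\,\pi_\ell(x)$. The next lemma says that, up to bounded error, a path to or along $\ell$ behaves as in a tree.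

\begin{lemma}\label{lem:near}
Let $\ell$ be a geodesic line in a $\delta$-hyperbolic space, $x,y$ points, and $p\in\pi_\ell(x)$.
\begin{itemize}
\item[(a)] For $q\in\ell$, $d(x,q)\ge d(x,p)+d(p,q)-4\delta$. In particular $\operatorname{diam}\pi_\ell(x)\le4\delta$.
\item[(b)] Let $q\in\pi_\ell(y)$. Every point $s\in[p,q]\subset\ell$ at distance greater than $4\delta$ from $p$ and from $q$ is within $2\delta$ of every geodesic $[x,y]$.
\item[(c)] Let $q\in\pi_\ell(y)$ and $d(p,q)>12\delta$. Then $d(x,y)\ge d(x,p)+d(p,q)+d(q,y)-12\delta$.
\end{itemize}
\end{lemma}

\begin{proof}
We start with an observation. If $s\in\ell$ is within $\rho$ of a point $s'\in[x,p]$, then $d(x,s')+d(s',p)=d(x,p)\le d(x,s)\le d(x,s')+\rho$, so $d(s',p)\le\rho$ and $d(s,p)\le2\rho$.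

(a) If $d(p,q)\le2\delta$, use $d(x,q)\ge d(x,p)$. Otherwise let $s\in[p,q]$ with $d(p,s)>2\delta$. By the observation with $\rho=\delta$, $s$ is not within $\delta$ of $[x,p]$, so it is within $\delta$ of a point of $[x,q]$. Hence
\[
d(x,q)\ge d(x,s)+d(s,q)-2\delta\ge d(x,p)+d(p,q)-d(p,s)-2\delta .
\]
Let $d(p,s)$ decrease to $2\delta$. If $q\in\pi_\ell(x)$, then $d(x,q)=d(x,p)$ and so $d(p,q)\le4\delta$.

(b) In the quadrilateral $x,p,q,y$ the point $s$ is within $2\delta$ of $[x,p]$, $[y,q]$ or $[x,y]$. The observation with $\rho=2\delta$, applied to $(x,p)$ and to $(y,q)$, excludes the first two.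

(c) Let $s$ be the midpoint of $[p,q]$. By (b), $d(x,y)\ge d(x,s)+d(s,y)-4\delta$. By (a), $d(x,s)\ge d(x,p)+d(p,s)-4\delta$ and $d(y,s)\ge d(y,q)+d(q,s)-4\delta$. Add.
\end{proof}

\subsection{A pseudo-Anosov class and a reducible class}
Let $G=g^{k_B}$ translate a geodesic line $\ell$ by $T$, and let $f$ fix a vertex $a$. Following Example~\ref{ex:anosov}, we take for $U$ the points that project to $\ell$ near the projection $p$ of $a$, and for $V$ the rest. Two quantities are out of our control: the distance from $a$ to $\ell$, and $T$. The first turns out not to matter. For the second, acylindricity shows that a translate $h\ell$ can follow $\ell$ only for a length of about $cT$, with $c$ depending on $B$ alone, unless $h\in E(g)$. So ``near $p$'' means within about $cT$, and $G^n$ moves points by $|n|T$. The factor $T$ cancels, and this is the source of uniformity.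

\begin{proposition}\label{prop:red}
Let $\xi(B)\ge2$. There is $n_B\ge1$ with the following property. If $g\in\operatorname{Mod}(B^\circ)$ is pseudo-Anosov and $f\in\operatorname{Mod}(B^\circ)$ has infinite order and fixes a vertex $a$ of $X=\mathcal C(B)$, then $f$ and $g^{k_Bn_B}$ form a free pair.
\end{proposition}

\begin{proof}
Let $G=g^{k_B}$ and let $\ell$ be a $G$-invariant geodesic line. By Proposition~\ref{prop:transl}, $G$ has unbounded orbits, so it acts on $\ell$ as a nontrivial translation. It maps vertices to vertices, so the translation distance $T$ is an integer, and $T\ge1$. Write $\pi=\pi_\ell$. Let $R,M\ge1$ be acylindricity constants for $r=20\delta$, with $R>4\delta$ and $M$ an integer, and put $\Lambda=(M+R)T$.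

\medskip\noindent\emph{Step 1. If $h\in\operatorname{Mod}(B^\circ)$ and $\pi(h\ell)$ contains two points at distance at least $\Lambda+10\delta$, then $h\in E(g)$.}

The idea is that $G$ and a conjugate of $G^{\pm1}$ by $h$ translate two long parallel segments by the same amount, so that one almost undoes the other. Let $q_i\in\pi(y_i)$ with $y_i\in h\ell$ ($i=1,2$) and $d(q_1,q_2)\ge\Lambda+10\delta$. Choose $s_1,s_2\in[q_1,q_2]$ at distance at least $5\delta$ from both $q_1$ and $q_2$, with $d(s_1,s_2)=\Lambda$. By Lemma~\ref{lem:near}(b), applied to $[y_1,y_2]\subset h\ell$, there are $s_i'\in h\ell$ with $d(s_i,s_i')\le2\delta$, and $s_1'\ne s_2'$ because $\Lambda\ge R>4\delta$. Parametrize $\ell$ by arc length with $\ell(0)=s_1$, $\ell(\Lambda)=s_2$, and parametrize $h\ell$ by arc length as $\ell'(t)$, from $\ell'(0)=s_1'$ toward $s_2'$.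

Let $t\in[0,\Lambda]$. In the quadrilateral $s_1,s_2,s_2',s_1'$ the point $\ell(t)$ is within $2\delta$ of one of the other three sides, and the sides $[s_i,s_i']$ have length at most $2\delta$. So $\ell(t)$ is within $4\delta$ of a point $\ell'(t')\in[s_1',s_2']$. Then $|t-t'|=|d(s_1,\ell(t))-d(s_1',\ell'(t'))|\le2\delta+4\delta$, and therefore
\[
d(\ell(t),\ell'(t))\le10\delta\qquad(0\le t\le\Lambda).
\]
Let $G_1\in\{G,G^{-1}\}$ and $G_2\in\{hGh^{-1},hG^{-1}h^{-1}\}$ be the elements with $G_1\ell(t)=\ell(t+T)$ and $G_2\ell'(t)=\ell'(t+T)$. For $0\le i\le M$ put $u_i=G_1^{-i}G_2^{\,i}$. For $t\in\{0,R\}$ we have $t+iT\le R+MT\le\Lambda$, so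
\[
d(u_i\ell(t),\ell(t))=d(G_2^{\,i}\ell(t),G_1^{\,i}\ell(t))\le d(\ell(t),\ell'(t))+d(\ell'(t+iT),\ell(t+iT))\le20\delta ,
\]
where the triangle inequality passes through $G_2^{\,i}\ell'(t)=\ell'(t+iT)$. Since $d(\ell(0),\ell(R))=R$, two of the $M+1$ elements coincide: $u_i=u_j$ with $i<j$. This gives $G_1^{\,j-i}=G_2^{\,j-i}$, that is, $hg^kh^{-1}=g^{\pm k}$ with $k=k_B(j-i)$. By Lemma~\ref{lem:E}(c), $h\in E(g)$.

\medskip\noindent\emph{Step 2. Fix $p\in\pi(a)$ and put $K=\Lambda+22\delta$. For every $\phi=f^j$ with $j\ne0$, every point of $\pi(\phi\ell)$ is within $K$ of $p$.}

Step 1 bounds the size of $\pi(\phi\ell)$, and the fixed vertex locates it. The class $\phi$ has infinite order and fixes a curve, so it is not pseudo-Anosov, and $\phi\notin E(g)$ by Lemma~\ref{lem:E}(a). By Step 1, any two points of $\pi(\phi\ell)$ are at distance less than $\Lambda+10\delta$. Let $q'\in\pi(\phi p)\subset\pi(\phi\ell)$. It remains to show $d(p,q')\le12\delta$. If not, Lemma~\ref{lem:near}(c) for the points $a$ and $\phi p$ gives $d(a,\phi p)\ge d(a,p)+d(p,q')-12\delta>d(a,p)$. But $d(a,\phi p)=d(\phi a,\phi p)=d(a,p)$.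

\medskip\noindent\emph{Step 3. Ping-pong.} Put $K'=K+12\delta=\Lambda+34\delta$,
\[
V=\{x\in X:\ d(p,q)>K'\text{ for all }q\in\pi(x)\},\qquad U=X\setminus V .
\]
Then $p\in U$. Let $n_B$ be an integer greater than $2(M+R)+72\delta$; it depends only on $B$.

We claim that $G^nU\subset V$ for $|n|\ge n_B$. Let $x\in U$ and $q\in\pi(x)$ with $d(p,q)\le K'$. Then $G^nq\in\pi(G^nx)$ and $d(q,G^nq)=|n|T$. By Lemma~\ref{lem:near}(a), all points of $\pi(G^nx)$ are within $4\delta$ of $G^nq$, hence at distance at least $|n|T-K'-4\delta$ from $p$. Since $T\ge1$,
\[
|n|T>2(M+R)T+72\delta T\ge2\Lambda+72\delta=2K'+4\delta ,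
\]
so this distance exceeds $K'$.

We claim that $\phi V\subset U$ for $\phi=f^j$, $j\ne0$. Suppose $x\in V$ and $y=\phi x\in V$. Then $y$ projects far from $p$ on $\ell$ and far from $\phi p$ on $\phi\ell$, while each line projects to the other near these points; we show that each of the two projections of $y$ is then closer to $y$ than the other. Choose
\[
q\in\pi_\ell(y),\qquad w\in\pi_\ell(x),\qquad z=\phi w\in\pi_{\phi\ell}(y),\qquad z'\in\pi_\ell(z),\qquad q''\in\pi_{\phi\ell}(q).
\]
We have $d(q,p)>K'$ since $y\in V$, and $d(z',p)\le K$ by Step 2 since $z\in\phi\ell$. Hence $d(q,z')>12\delta$. We have $d(z,\phi p)=d(w,p)>K'$ since $x\in V$. Moreover $\phi^{-1}q''\in\pi_\ell(\phi^{-1}q)\subset\pi(\phi^{-1}\ell)$, so Step 2 for $\phi^{-1}$ gives $d(q'',\phi p)=d(\phi^{-1}q'',p)\le K$. Hence $d(z,q'')>12\delta$. Apply Lemma~\ref{lem:near}(c) to the line $\ell$ and the points $y,z$, and to the line $\phi\ell$ and the points $y,q$: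
\begin{align*}
d(y,z)&\ge d(y,q)+d(q,z')+d(z',z)-12\delta>d(y,q),\\
d(y,q)&\ge d(y,z)+d(z,q'')+d(q'',q)-12\delta>d(y,z).
\end{align*}
This is a contradiction. Lemma~\ref{lem:pp} now applies with $x=G^{n_B}$ and $y=f$.
\end{proof}

Both hypotheses on $f$ are used in Step 2. Infinite order keeps all powers $f^j$ out of $E(g)$; an element of finite order belongs to no free pair. The fixed vertex places all the sets $\pi(f^j\ell)$ near one point $p$; if $f=g$, these sets are all of $\ell$ whenever $k_B$ divides $j$. No power of $f$ is needed.

\subsection{Pairs in $\operatorname{Mod}(B^\circ)$}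
For two pseudo-Anosov classes we quote Fujiwara's theorem in the form in which it accompanies the question \cite{LM}.

\begin{theorem}[Fujiwara]\label{thm:fuj}
For each $B$ there is $N_F(B)\ge1$ such that $\langle f^{N_F(B)},g^{N_F(B)}\rangle$ is abelian or free for all pseudo-Anosov $f,g\in\operatorname{Mod}(B^\circ)$.
\end{theorem}

\begin{proposition}\label{prop:pairs}
For each type of non-annular domain $B$ there is $N_B\ge1$ with the following property. Let $g\in\operatorname{Mod}(B^\circ)$ be pseudo-Anosov, and let $f\in\operatorname{Mod}(B^\circ)$ have infinite order, not lie in $E(g)$, and either be pseudo-Anosov or fix a vertex of $\mathcal C(B)$. Then $f^L,g^L$ form a free pair for every positive multiple $L$ of $N_B$.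
\end{proposition}

\begin{proof}
First, $f^i$ and $g^j$ do not commute when $i,j\ne0$: otherwise $f^i\in E(g)$ by Lemma~\ref{lem:E}(c), and then $f\in E(g)$ by Lemma~\ref{lem:E}(b).

Let $\xi(B)=1$ and $N_B=[\operatorname{Mod}(B^\circ):H_B]$. Then $f^L,g^L$ are non-commuting elements of the free group $H_B$, and Lemma~\ref{lem:free}(b) applies.

Let $\xi(B)\ge2$ and let $N_B$ be a common multiple of $N_F(B)$ and $k_Bn_B$. If $f$ is pseudo-Anosov, then $\langle f^{N_F(B)},g^{N_F(B)}\rangle$ is not abelian, hence free by Theorem~\ref{thm:fuj}, and its two generators form a free pair by Lemma~\ref{lem:free}(a). If $f$ fixes a vertex, then $f,g^{k_Bn_B}$ form a free pair by Proposition~\ref{prop:red}. In both cases Lemma~\ref{lem:free}(c) finishes the proof.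
\end{proof}

\subsection{Reduction to the larger domain}

\begin{definition}\label{def:compat}
Elements $f,g\in\Gamma$ are \emph{compatible} if every active domain of $f$ is disjoint from or equal to every active domain of $g$, and for every non-annular domain $B$ that is active for both, $f_B$ and $g_B$ have the same fixed pair in $\mathcal{PMF}$.
\end{definition}

\begin{proposition}\label{prop:nested}
Let $f,g\in\Gamma$ be incompatible, and suppose that no active domain of $f$ overlaps an active domain of $g$. If $L\geq1$ is a multiple of $N_B$ for every non-annular domain $B$ of $S$, then $f^L,g^L$ form a free pair.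
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:position}(c), an active domain of $f$ and an active domain of $g$ are disjoint or nested. So, after exchanging $f$ and $g$ if necessary, there are active domains $A$ of $f$ and $B$ of $g$ with $A$ nested in $B$ such that either $A=B$ is non-annular and the fixed pairs of $f_B,g_B$ differ, or $A\ne B$. In both cases $B$ is non-annular, by Lemma~\ref{lem:position}(d), so $g_B$ is pseudo-Anosov. We show that $f$ preserves $B$ and that $f_B,g_B$ satisfy the hypotheses of Proposition~\ref{prop:pairs}. Then $f_B^L,g_B^L$ form a free pair, and so do $f^L,g^L$ by Lemma~\ref{lem:free}(d), applied to the restriction homomorphism.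

If $A=B$, then $f$ preserves $B$, $f_B$ is pseudo-Anosov, and $f_B\notin E(g_B)$ by Lemma~\ref{lem:E}. Now let $A\neq B$, and let $a$ be a component of $\partial A$ contained in $B$ (Lemma~\ref{lem:position}(d)). Then $f(a)=a$ by Proposition~\ref{prop:active}(a).

\emph{The class $f$ preserves $B$.} The danger is that another active domain of $f$ moves $\partial B$; this is where the absence of all overlaps is used. Suppose $\partial B$ cuts an active domain $A'$ of $f$. As $A'$ and $B$ do not overlap, $\partial A'$ does not cut $B$, so $B$ is nested in or disjoint from $A'$ by Lemma~\ref{lem:position}(b). By the same lemma, $A'$ is not disjoint from $B$, because $\partial B$ cuts $A'$. So $|A|\subset|B|\subset|A'|$. Then $A$ and $A'$ are not disjoint, so $A=A'$ by Proposition~\ref{prop:active}(a), which forces $A=B$, a contradiction. Thus no component of $\partial B$ cuts an active domain of $f$, and $f$ fixes each of them by Proposition~\ref{prop:active}(c). So $f$ permutes the components of $S\setminus\partial B$. It maps $B$ to the component containing $f(a)=a$, which is $B$.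

\emph{The class $f_B$ fixes a vertex and has infinite order.} It fixes the vertex $a$ of $\mathcal C(B)$. Suppose $f_B^k=1$ with $k\ge1$. Then $f^k$ fixes every curve in $B$. Choose a curve $\gamma\subset B$ that cuts $A$: any curve in $A$ if $A$ is non-annular, and a curve in $B$ crossing $a$ if $A$ is annular. Then $d_A(\gamma,f^{kn}\gamma)=\operatorname{diam}\pi_A(\gamma)\le D$ for all $n$, contrary to Proposition~\ref{prop:active}(d).

Finally, $f_B$ has infinite order and is not pseudo-Anosov, so $f_B\notin E(g_B)$ by Lemma~\ref{lem:E}(a).
\end{proof}

\section{Compatible classes and the proof of Theorem~\ref{thm:A}}\label{sec:commute}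

For compatible $f,g$ we cut $S$ along $C_f\cup C_g$ and compare the two classes piece by piece. The restriction homomorphisms forget the twists about the cutting curves, so we must work with the groups $\operatorname{Mod}(\bar Z,\partial\bar Z)$. By Proposition~\ref{prop:cap} these are central extensions of subgroups of $\operatorname{Mod}(Z^\circ)$. Commuting elements need not have commuting lifts in a central extension, as the Heisenberg group shows, but powers of a single element do. We therefore pass to $H_Z$, whose intersection with $E(g_Z)$ is cyclic. We recall that a torsion-free virtually cyclic group is cyclic.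

\begin{proposition}\label{prop:commute}
Let $f,g\in\Gamma$ be compatible. If $L$ is a multiple of $[\operatorname{Mod}(B^\circ):H_B]$ for every non-annular domain $B$ of $S$, then $f^L$ and $g^L$ commute.
\end{proposition}

\begin{proof}
Let $d\in C_g$. By Proposition~\ref{prop:active}(b), $d$ is a component of $\partial B$ for an active domain $B$ of $g$. Every active domain $A$ of $f$ is disjoint from or equal to $B$, so $d$ does not cut $A$ by Lemma~\ref{lem:position}(b). By Proposition~\ref{prop:active}(c), $d\in C_f$ or $d$ lies in an identity component of $f$. In particular $C=C_f\cup C_g$ is a multicurve, and each pseudo-Anosov component of $S\setminus C_f$ is a component of $S\setminus C$. The same holds with $f$ and $g$ exchanged.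

\emph{Lifting $f$.} Let $\eta$ be the gluing homomorphism for $(S,C)$. We claim that $f=\eta(\tilde f)$ for a tuple $\tilde f=(\tilde f_Z)$, indexed by the components $Z$ of $S\setminus C$, such that for each $Z$ either $\tilde f_Z$ is central in $\operatorname{Mod}(\bar Z,\partial\bar Z)$, or $Z$ is a pseudo-Anosov component of $f$. Start from a representative $F$ of $f$ that is the identity on a neighborhood of $C_f$. Let $W$ be an identity component of $S\setminus C_f$. By Proposition~\ref{prop:cap}, the class of $F$ in $\operatorname{Mod}(\bar W,\partial\bar W)$ is a product of boundary twists. So we may isotope $F$, relative to $\partial\bar W$, to be on $\bar W$ a product of twists supported in thin collars of $\partial\bar W$, disjoint from a neighborhood of the curves of $C$ inside $W$. All curves of $C\setminus C_f$ lie in identity components, so after doing this for each $W$ the map $F$ is the identity on a neighborhood of $C$ and preserves each $Z$. Let $\tilde f_Z$ be the class of $F$ on $\bar Z$. If $Z$ lies in an identity component of $f$, then $\tilde f_Z$ is a product of twists about boundary circles of $\bar Z$, which is central. Otherwise $Z$ lies in, and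 hence equals, a pseudo-Anosov component. This proves the claim. Choose $\tilde g$ in the same way for $g$.

\emph{Commutation on each piece.} It suffices to show that $\tilde f_Z^{\,L}$ and $\tilde g_Z^{\,L}$ commute for each $Z$, since $\eta$ is a homomorphism. This holds if $\tilde f_Z$ or $\tilde g_Z$ is central. Otherwise $Z$ is a non-annular domain that is active for both classes, and $f_Z\in E(g_Z)$ by compatibility. Then $f_Z^L$ and $g_Z^L$ lie in $H_Z\cap E(g_Z)$, which is torsion-free and virtually cyclic, hence cyclic, say generated by $h$. Since $h\in H_Z$ fixes every puncture of $Z^\circ$, Proposition~\ref{prop:cap} gives $\tilde h$ with $\kappa_Z(\tilde h)=h$. Write $f_Z^L=h^\alpha$ and $g_Z^L=h^\beta$. Then $\kappa_Z(\tilde f_Z^{\,L})=\kappa_Z(\tilde h^\alpha)$ and $\kappa_Z(\tilde g_Z^{\,L})=\kappa_Z(\tilde h^\beta)$, so $\tilde f_Z^{\,L}=\tilde h^\alpha\zeta$ and $\tilde g_Z^{\,L}=\tilde h^\beta\zeta'$ with $\zeta,\zeta'$ central. These elements commute.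
\end{proof}

Let $e=[\operatorname{Mod}(S):\Gamma]$. Let $L$ be a common multiple of the numbers $N_B$ and $[\operatorname{Mod}(B^\circ):H_B]$, over the finitely many types of non-annular domains $B$ of $S$, including $S$ itself, chosen so large that $L\tau>2D$. Put $N=eL$. The following theorem, together with the cases $\xi(S)\le0$ treated in Section~\ref{sec:torus}, proves Theorem~\ref{thm:A}.

\begin{theorem}\label{thm:criterion}
Let $\xi(S)\ge1$, let $f,g\in\operatorname{Mod}(S)$, and put $f_0=f^e$, $g_0=g^e\in\Gamma$. Alternative \emph{(i)} of Theorem~\ref{thm:A} holds if and only if every active domain of $f_0$ is disjoint from or equal to every active domain of $g_0$ and, on each common non-annular active domain, the two pseudo-Anosov maps have the same pair of fixed points in $\mathcal{PMF}$. In all other situations alternative \emph{(ii)} holds.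
\end{theorem}

\begin{proof}
The stated condition says that $f_0,g_0$ are compatible, and $f^N=f_0^L$, $g^N=g_0^L$. If $f_0,g_0$ are compatible, then $f^N,g^N$ commute by Proposition~\ref{prop:commute}, and (i) holds. If they are not, then $f^N,g^N$ form a free pair, by Proposition~\ref{prop:overlap} when some active domain of $f_0$ overlaps one of $g_0$ and by Proposition~\ref{prop:nested} otherwise; so (ii) holds by Lemma~\ref{lem:free}(c). The alternatives (i) and (ii) exclude each other.
\end{proof}

\section{Constraints on the exponent, and three generators}\label{sec:B}

\subsection{Torsion}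
A group containing nontrivial torsion is not free, so a good exponent must make all conjugates of $t^N$ commute when $t$ has finite order. This nearly forces $t^N=1$. We use two properties of twists. First, $\phi T_c\phi^{-1}=T_{\phi(c)}$. Second, if $\xi(S)\ge1$, $k\ne0$ and $T_c^k=T_{c'}^k$, then $c=c'$. Indeed, if $c\ne c'$ there is a curve $\gamma$ that crosses $c'$ but not $c$ (take $\gamma=c$ if $c$ crosses $c'$, and otherwise take $\gamma$ in the component of $S\setminus c$ that contains $c'$); then $T_c^k$ fixes $\gamma$, while $T_{c'}^k$ does not, by the last statement of Theorem~\ref{thm:proj} with $n$ a large multiple of $k$.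

\begin{lemma}\label{lem:torsion}
Let $\xi(S)\ge1$. If $N$ is good for $S$ and $t\in\operatorname{Mod}(S)$ has finite order, then $t^N$ fixes every curve.
\end{lemma}

\begin{proof}
Put $u=t^N$ and assume $u\ne1$. For $x,y\in\operatorname{Mod}(S)$ the group
\[
\langle xux^{-1},yuy^{-1}\rangle=\langle(xtx^{-1})^N,(yty^{-1})^N\rangle
\]
contains nontrivial torsion, so it is not free, and so it is abelian. Hence the normal closure $Q$ of $u$ is an abelian group generated by elements of finite order, and so it is a torsion group. It meets $\Gamma$ trivially, so it embeds in $\operatorname{Mod}(S)/\Gamma$ and is finite. Let $c$ be a curve. Conjugation by $T_c$ is an automorphism of the finite group $Q$, so some $T_c^k$ with $k\ge1$ centralizes $Q$. Then $T_{u(c)}^k=uT_c^ku^{-1}=T_c^k$, and $u(c)=c$.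
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
Multiples of $6$ are good by Proposition~\ref{prop:six}. Goodness depends only on the group $\operatorname{Mod}(S)=SL_2(\mathbb Z)$, so for the converse we may take $S=S_{1,1}$, which has $\xi=1$. A matrix fixing the slopes $0,1,\infty$ is $\pm I$. Let $N$ be good. The matrix $t=\left(\begin{smallmatrix}0&-1\\1&0\end{smallmatrix}\right)$ satisfies $t^2=-I$ and $t\ne\pm I$, so $t^N=\pm I$ gives $2\mid N$. The matrix $t'=(T_aT_b)^2$ has order $3$, so $t'$ and $t'^2$ differ from $\pm I$, and $t'^N=\pm I$ gives $3\mid N$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]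
Let $N$ be good and let $t$ have finite order. By Lemma~\ref{lem:torsion}, $t^N$ fixes every curve, so it commutes with every Dehn twist. Dehn twists generate $\operatorname{Mod}(S)$ \cite[Thm.~4.1]{FM}, so $t^N$ is central, and the center is trivial for $p\ge3$ \cite[Thm.~3.10]{FM}. So the order of $t$ divides $N$.

It remains to find elements of orders $4p$ and $4p+2$, since $\operatorname{lcm}(4p,4p+2)=2\cdot2p(2p+1)$. Take a regular $2r$-gon with vertices $v_i$, $i\in\mathbb Z/2r$, and glue opposite sides to obtain an orientable surface. The gluing identifies $v_i$ with $v_{i+r+1}$, so the number of vertex classes is $\gcd(r+1,2r)=\gcd(r+1,2)$. For $r=2p$ there is one class and $\chi=1-2p+1$. For $r=2p+1$ there are two classes of equal size and $\chi=2-(2p+1)+1$. In both cases the genus is $p$. Choose the regular hyperbolic polygon with angle sum $2\pi$ in the first case and $4\pi$ in the second; these exist because the sums are less than the Euclidean value $(2r-2)\pi$. Then the total angle at each vertex class is $2\pi$, and the quotient is a closed hyperbolic surface. Rotation of the polygon through $2\pi/2r$ respects the gluing and descends to an isometry of order $2r$.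 A nontrivial isometry of a closed hyperbolic surface is not isotopic to the identity, so the mapping class has order exactly $2r$.
\end{proof}

\subsection{Three generators}
In Sections~\ref{sec:overlap} and~\ref{sec:nested}, freeness of a pair was detected on one pair of domains, and the domains depend on the pair of classes. With three classes, different pairs can interact in different places, and then quotients of generators can be supported on disjoint subsurfaces.

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]
Since the genus is at least $2$, there are disjoint domains $Y,Y'$ with $Y^\circ\cong Y'^\circ\cong S_{1,1}$. Choose curves $a,b\subset Y$ meeting once and $a',b'\subset Y'$ meeting once. Put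
\[
f=T_aT_{a'},\qquad g=T_bT_{b'},\qquad h=T_bT_{a'} .
\]
Twists about curves in $Y$ commute with twists about curves in $Y'$, so $f^N=T_a^NT_{a'}^N$, $g^N=T_b^NT_{b'}^N$ and $h^N=T_b^NT_{a'}^N$. All these classes preserve $Y$ and $Y'$. The restriction homomorphism $\rho$ to $\operatorname{Mod}(Y^\circ)=SL_2(\mathbb Z)$ kills $T_{a'},T_{b'}$ and sends $T_a,T_b$ to the matrices of Section~\ref{sec:torus}; the restriction $\rho'$ to $Y'$ kills $T_a,T_b$ and sends $T_{a'},T_{b'}$ to these matrices. In $SL_2(\mathbb Z)$,
\[
T_a^NT_b^N=\begin{pmatrix}1-N^2&N\\-N&1\end{pmatrix}\neq\begin{pmatrix}1&N\\-N&1-N^2\end{pmatrix}=T_b^NT_a^N .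
\]
The pairs $(f^N,g^N)$ and $(f^N,h^N)$ map under $\rho$ to $(T_a^N,T_b^N)$, and $(h^N,g^N)$ maps under $\rho'$ to $(T_{a'}^N,T_{b'}^N)$. So no two of $f^N,g^N,h^N$ commute, and the group they generate is not abelian.

This group contains the commuting elements
\[
x=f^Nh^{-N}=T_a^NT_b^{-N},\qquad y=g^Nh^{-N}=T_{b'}^NT_{a'}^{-N}.
\]
The matrix $\rho(x)=\left(\begin{smallmatrix}1+N^2&N\\N&1\end{smallmatrix}\right)$ has trace $2+N^2>2$, hence infinite order. The matrix $\rho'(y)=\left(\begin{smallmatrix}1&-N\\-N&1+N^2\end{smallmatrix}\right)$ has the same trace. Also $\rho(y)=1$ and $\rho'(x)=1$. If $x^iy^j=1$, then applying $\rho$ gives $i=0$ and applying $\rho'$ gives $j=0$. So $\langle x,y\rangle\cong\mathbb Z^2$. Abelian subgroups of free groups are cyclic, so $\langle f^N,g^N,h^N\rangle$ is not free.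
\end{proof}

\begin{thebibliography}{9}

\bibitem{Be} Behrstock, Geom. Topol. \textbf{10} (2006).

\bibitem{Bo} Bowditch, \emph{Tight geodesics in the curve complex}, Invent. Math. \textbf{171} (2008).

\bibitem{DGO} Dahmani, Guirardel and Osin, Mem. AMS 1156.

\bibitem{FM} Farb and Margalit, \emph{Primer}.

\bibitem{Iv} Ivanov, \emph{Subgroups of Teichm\"uller modular groups}.

\bibitem{LM} Christopher J Leininger and Dan Margalit, \emph{Two-generator subgroups of the pure braid group}, arXiv:0812.1783 (2008).

\bibitem{Ma} Mangahas, GAFA \textbf{19} (2010).

\bibitem{MM1} Masur and Minsky, I.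

\bibitem{MM2} Masur and Minsky, II.

\end{thebibliography}
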